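\title{Bouncing rays force escaping rays in tree-indexed random walks with finite variance}

\begin{abstract}
Attach independent, identically distributed real increments to the vertices of an infinite, locally finite rooted tree and add them up along the rays. We show that if the increments have mean zero and finite positive variance, and if with positive probability the partial sums along some ray are bounded below, then almost surely the partial sums along some ray tend to $+\infty$. In particular, a tree that almost surely has bouncing rays almost surely has escaping rays, as conjectured. The main tool is a comparison, uniform over all trees, of the probabilities of staying nonnegative from two different starting heights. We also show that the converse implication fails for every such increment law.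
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Gamma$ be an infinite tree with root $\rho$ that is \emph{locally finite}: every vertex has finitely many children. A \emph{ray} is an infinite self-avoiding path $(v_0,v_1,v_2,\dots)$ with $v_0=\rho$. Let $\mu$ be a probability distribution on $\mathbb R$, and let $X(v)$, for $v\neq\rho$, be independent random variables with law $\mu$. The \emph{tree-indexed random walk} is defined by $S(\rho)=0$ and $S(w)=S(v)+X(w)$ whenever $w$ is a child of $v$. Along a fixed ray one sees an ordinary random walk with increment law $\mu$, and the walks along two rays agree until the rays separate.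

A ray $(v_n)$ is \emph{escaping} if $S(v_n)\to\infty$, and \emph{bouncing} if $-\infty<\liminf_n S(v_n)<\infty$. We say that $\Gamma$ \emph{almost surely has} rays of a given kind if the set of outcomes for which such a ray exists contains an event of probability one. The following conjecture is posed in \cite{Pemantle}.

\begin{quote}
\textbf{Conjecture.} \emph{If $\mu$ has mean zero and finite, strictly positive variance, and $\Gamma$ almost surely has bouncing rays, then $\Gamma$ almost surely has escaping rays.}
\end{quote}

It is known to hold when $\mu$ is a centered normal distribution with positive variance or the Rademacher distribution, which gives mass $1/2$ to each of $\pm1$ \cite{PP}. We prove it in general. Throughout, $X$ denotes a random variable with law $\mu$, and, except in Remark~\ref{rem:hyp},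
\begin{equation}\label{eq:standing}
\mathbb E X=0,\qquad 0<\sigma^2:=\mathbb E X^2<\infty .
\end{equation}

Both kinds of rays are exceptional. An ordinary walk $S_n$ satisfying \eqref{eq:standing} stays above $-M$ for $n$ steps with probability $O(n^{-1/2})$ (Lemma~\ref{lem:onewalk}), so $\liminf_n S_n=-\infty$ almost surely, and a tree with countably many rays has neither kind. The binary tree lies at the other extreme. By the central limit theorem $\mathbb P(S_k\ge1)\to1/2$, so $2^k\,\mathbb P(S_k\ge1,\ \min_{i\le k}S_i\ge-A)>1$ for suitable $k$ and $A$. The paths along which every successive block of $k$ increments has this property form a supercritical Galton--Watson process, and on a surviving ray $S\ge j-A$ from level $jk$ on; thus escaping rays exist with positive probability. The existence of either kind of ray therefore measures the size of the tree, and the conjecture says that a tree large enough for bouncing is large enough for escaping.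

Here is why one would guess this. A bouncing ray stays above some constant barrier forever. For a single walk, staying above a barrier for $n$ steps is unlikely, but the probability depends only mildly on the initial height above the barrier: for each fixed height it is of order $n^{-1/2}$. A tree that overcomes one barrier should then overcome a barrier one unit higher, and a barrier raised by one unit infinitely often, at very sparse times, forces escape. The difficulty is that on a tree survival is a union of strongly dependent events, and that the tree is arbitrary: nothing prevents it from being just barely large enough.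

\begin{theorem}\label{thm:main}
Assume \eqref{eq:standing}, and let $\Gamma$ be an infinite, locally finite rooted tree. The following are equivalent:
\begin{enumerate}
\item[(a)] with positive probability some ray has $\liminf_n S(v_n)>-\infty$;
\item[(b)] almost surely there is an escaping ray;
\item[(c)] there is a deterministic nondecreasing function $f$ with $f(n)\to\infty$ such that almost surely some ray has $\inf_n\,(S(v_n)-f(n))>-\infty$.
\end{enumerate}
Moreover, for every $M\ge0$, almost surely on the event that some ray satisfies $S(v_n)\ge-M$ for all $n$, there is an escaping ray that satisfies $S(v_n)\ge-M$ for all $n$.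
\end{theorem}

A bouncing ray has $\liminf_n S(v_n)>-\infty$, so the conjecture follows from the implication (a)$\Rightarrow$(b).

The mild dependence on the starting height does persist on trees, with a constant that does not depend on the tree. For a locally finite rooted tree $T$, finite or infinite, a \emph{path to level $n$} is a sequence $v_0,\dots,v_n$ in which $v_0$ is the root and each $v_i$ is a child of $v_{i-1}$. For $x\in\mathbb R$, the \emph{survival probability} of the walk indexed by $T$ is
\[
p^n_T(x)=\mathbb P\bigl(\text{some path to level $n$ in $T$ has } x+S(v_i)\ge0 \text{ for } 0\le i\le n\bigr).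
\]

\begin{theorem}\label{thm:comp}
Assume \eqref{eq:standing}. There is a constant $C=C(\mu)$ such that
\begin{equation}\label{eq:comp}
p^n_T(x)\le C\,\frac{1+x}{1+y}\,p^n_T(y)
\end{equation}
for all locally finite rooted trees $T$, all $n\ge0$ and all $x\ge y\ge0$. The linear growth in $x$ cannot be improved: there is $c=c(\mu)>0$ such that, when $T$ is a single infinite path, for every sufficiently large $x$ there is an $n$ with $p^n_T(x)\ge c\,(1+x)\,p^n_T(0)$.
\end{theorem}

\begin{theorem}\label{thm:converse}
For every $\mu$ satisfying \eqref{eq:standing} there is an infinite, locally finite rooted tree that almost surely has escaping rays and almost surely has no bouncing rays.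
\end{theorem}

So the converse of the conjecture fails, and condition (a) is strictly weaker than the existence of bouncing rays.

Section~\ref{sec:srw} proves the comparison for the Rademacher law, where it takes a few lines. Sections~\ref{sec:gH} and~\ref{sec:high} carry the argument over to general $\mu$ for heights above a threshold, and Section~\ref{sec:lift} removes the threshold. Section~\ref{sec:barrier} deduces Theorem~\ref{thm:main}. Section~\ref{sec:one} collects estimates for one walk, which give the sharpness in Theorem~\ref{thm:comp} and, in Section~\ref{sec:converse}, Theorem~\ref{thm:converse}.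

\section{Survival probabilities and the simple random walk}\label{sec:srw}

We write $\mathbb E[Y;B]$ for $\mathbb E[Y\mathbf 1_B]$. All trees are rooted and locally finite. The level of a vertex is its distance from the root, $T_v$ is the subtree formed by $v$ and its descendants, rooted at $v$, and $\mathcal F_N$ is the $\sigma$-field generated by the increments at levels $1,\dots,N$.

For a \emph{barrier} $f:\{0,1,2,\dots\}\to\mathbb R$, let $A(f)$ be the event that some ray has $S(v_i)\ge f(i)$ for all $i$, and let $A_n(f)$ be the event that some path to level $n$ has $S(v_i)\ge f(i)$ for $0\le i\le n$. We write $A(-M)$ when $f\equiv-M$. K\"onig's lemma states that an infinite, locally finite rooted tree contains a ray. Applied to the subtree of vertices whose path from the root respects $f$, it gives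
\begin{equation}\label{eq:konig}
A(f)=\bigcap_n A_n(f),\qquad \mathbb P(A(f))=\lim_{n\to\infty}\mathbb P(A_n(f)),
\end{equation}
the events $A_n(f)$ being decreasing. In particular $A(f)$ is measurable. This is the main use of local finiteness; the other is that levels are finite.

The function $p^n_T$ is nondecreasing and vanishes on $(-\infty,0)$, and $p^0_T=\mathbf 1_{[0,\infty)}$. For a survival probability $p$ put $\bar p(x)=\mathbb E\,p(x+X)$, the survival probability seen one step earlier. The increments in the subtrees $T_w$ at the children $w$ of the root are independent, so for $x\ge0$ and $n\ge1$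
\begin{equation}\label{eq:rec}
p^n_T(x)=1-\prod_{w}\bigl(1-\bar p^{\,n-1}_{T_w}(x)\bigr),
\end{equation}
where the product runs over the children of the root. The next lemma says that a multiplicative comparison passes through such a product with no loss. It is the reason why the constants below do not depend on the tree.

\begin{lemma}\label{lem:prod}
Let $a_1,\dots,a_k,b_1,\dots,b_k\in[0,1]$ and $R\ge1$ satisfy $a_i\le Rb_i$ for all $i$. Then $1-\prod_i(1-a_i)\le R\,\bigl[1-\prod_i(1-b_i)\bigr]$.
\end{lemma}

\begin{proof}
The left side is nondecreasing in each $a_i$, so we may replace $a_i$ by $\min(1,Rb_i)$. Then $b_i\le a_i\le Rb_i$, because $R\ge1$. Telescoping both products,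
\[
1-\prod_i(1-a_i)=\sum_i a_i\prod_{j<i}(1-a_j)\le R\sum_i b_i\prod_{j<i}(1-b_j)=R\Bigl[1-\prod_i(1-b_i)\Bigr].\qedhere
\]
\end{proof}

\begin{example}\label{ex:srw}
Let $X=\pm1$ with probability $1/2$ each, and let $\varphi(x)=(x+1)^+$. We claim that for all $T$, $n$ and all integers $x\ge y\ge-1$ with $x-y$ even,
\begin{equation}\label{eq:srw}
\varphi(y)\,p^n_T(x)\le\varphi(x)\,p^n_T(y).
\end{equation}
There is nothing to prove if $x=y$, or if $y=-1$, where $\varphi(y)=0$. So let $y\ge0$ and $x\ge y+2$, and argue by induction on $n$, for all trees at once. For $n=0$ the claim reads $\varphi(y)\le\varphi(x)$. For $n\ge1$ fix a child $w$ of the root, put $p=p^{n-1}_{T_w}$, and move two walkers from $x$ and $y$ by \emph{independent} steps $X$ and $X'$. Then $x+X\ge y+1\ge y+X'\ge-1$ and the difference of the new positions is even, so by induction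
\[
\varphi(y+X')\,p(x+X)\le\varphi(x+X)\,p(y+X').
\]
Both sides are products of independent variables, and $\mathbb E\,\varphi(z+X)=\frac12(z+2)+\frac12z=\varphi(z)$ for integers $z\ge0$. Taking expectations gives $\varphi(y)\bar p(x)\le\varphi(x)\bar p(y)$. Now \eqref{eq:rec} and Lemma~\ref{lem:prod} with $R=\varphi(x)/\varphi(y)$ give \eqref{eq:srw}. In particular $p^n_T(x)\le\frac{x+1}{x-1}\,p^n_T(x-2)\le3\,p^n_T(x-2)$ for $x\ge2$: raising the barrier by two units costs at most a factor $3$, on every tree. On a single path with $n=3$, for instance, $p^3_T(2)=7/8$ and $p^3_T(0)=3/8$.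
\end{example}

\section{Two nearly linear functions}\label{sec:gH}

Example~\ref{ex:srw} used two facts: one step of the walk preserves the mean of $\varphi$, and the upper walker never lands below the lower one. The first can be relaxed. If we aim at an inequality $g(y)\,p(x)\le\mathrm{const}\cdot H(x)\,p(y)$ with two different functions, the averaging step needs only $\mathbb E\,g(y+X')\ge g(y)$ and $\mathbb E\,H(x+X)\le H(x)$.

The second fact fails for general $\mu$. When the new positions satisfy $x'\le y'$, the induction hypothesis is not available, and only monotonicity remains: $g(y')p(x')\le g(y')p(y')$. We then pay $g(y')$ where we wanted to pay a multiple of $H(x')$. Two adjustments control this. First, we discard the jumps of the lower walker that exceed $y$, so that $y'\le2y\le2x$ and $g(y')$ is at most a multiple of $x$. Second, such a payment is a multiple of $H(x')$ as long as $x'\ge x/2$; for the jumps of the upper walker below $-x/2$ we accept a penalty of order $x$. So $g$ must gain in mean even after truncation, and $H$ must lose in mean even after the penalty. A little convexity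 of $g$ and concavity of $H$ achieve this, and finite variance ensures that the total curvature required is finite, so that both functions remain comparable to linear ones.

Since $X$ has mean zero and is not almost surely $0$, we have $\mathbb P(X>0)>0$, and we can fix $b>0$ with $\kappa:=\mathbb E[X^2;0<X\le b]>0$. The losses are measured by
\[
U(s)=\mathbb E[X;X>s],\qquad D(s)=\mathbb E[|X|;X<-s]\qquad(s\ge0).
\]
Both are nonincreasing. By Tonelli's theorem, $\int_0^\infty U(s)\,ds=\mathbb E[(X^+)^2]<\infty$ and $\int_0^\infty D(s)\,ds=\mathbb E[(X^-)^2]<\infty$. For $r\ge b$ define the nonincreasing functions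
\[
k_1(r)=\frac8\kappa\,U(r-b),\qquad k_2(r)=\frac8\kappa\,D\Bigl(\frac{r-b}2\Bigr),
\]
and fix $y_0\ge b$ so large that $\int_{y_0}^\infty k_1\le1$ and $\int_{y_0}^\infty k_2\le1$. Let $g=0$ on $(-\infty,y_0)$, and
\[
g(y)=\int_{y_0}^y\Bigl(1+\int_{y_0}^s k_1\Bigr)ds\quad(y\ge y_0),\qquad
H(x)=\int_0^x\Bigl(1+\int_{\max(s,y_0)}^\infty k_2\Bigr)ds\quad(x\ge0).
\]
The function $g$ is continuous, and its right derivative $g'$ vanishes on $(-\infty,y_0)$ and is nondecreasing with values in $[1,2]$ on $[y_0,\infty)$; so $g$ is convex on $\mathbb R$. The derivative $H'$ is nonincreasing with values in $[1,2]$; so $H$ is concave on $[0,\infty)$. Integrating,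
\begin{equation}\label{eq:linear}
y-y_0\le g(y)\le2(y-y_0)\le2y\quad(y\ge y_0),\qquad x\le H(x)\le2x\quad(x\ge0).
\end{equation}

\begin{lemma}\label{lem:gH}
\begin{enumerate}
\item[(i)] For $y\ge y_0$: $\ \mathbb E[g(y+X);X\le y]\ge g(y)$.
\item[(ii)] For $x\ge y_0$: $\ \mathbb E[H(x+X);X\ge-x/2]+x\,\mathbb P(X<-x/2)\le H(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $0\le r\le b$ we have $g'(y+r)-g'(y)=\int_y^{y+r}k_1\ge r\,k_1(y+b)$. Integrating over $r\in[0,u]$ when $0<u\le b$, and using convexity for all other real $u$,
\[
g(y+u)\ge g(y)+g'(y)u+\mathbf 1_{\{0<u\le b\}}\,\frac{u^2}2\,k_1(y+b).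
\]
Put $u=X$ and integrate over $\{X\le y\}$, which contains $\{0<X\le b\}$ because $b\le y$. Since $\mathbb EX=0$, we have $\mathbb E[X;X\le y]=-U(y)$, and $\frac\kappa2k_1(y+b)=4U(y)$ by the definition of $k_1$. Hence
\[
\mathbb E[g(y+X);X\le y]\ge g(y)-g(y)\,\mathbb P(X>y)-g'(y)\,U(y)+4U(y).
\]
Finally $g(y)\,\mathbb P(X>y)\le2y\,\mathbb P(X>y)\le2U(y)$ and $g'(y)U(y)\le2U(y)$.

(ii) For $0\le r\le b$ we have $H'(x+r)-H'(x)=-\int_x^{x+r}k_2\le-r\,k_2(x+b)$, since $x\ge y_0$. With concavity on $[0,\infty)$ this gives, for $u\ge-x/2$,
\[
H(x+u)\le H(x)+H'(x)u-\mathbf 1_{\{0<u\le b\}}\,\frac{u^2}2\,k_2(x+b).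
\]
Since $\mathbb EX=0$, we have $\mathbb E[X;X\ge-x/2]=D(x/2)$, and $\frac\kappa2k_2(x+b)=4D(x/2)$. Hence
\[
\mathbb E[H(x+X);X\ge-x/2]\le H(x)+2D(x/2)-4D(x/2)=H(x)-2D(x/2),
\]
while $x\,\mathbb P(X<-x/2)=2\cdot\frac x2\,\mathbb P(X<-x/2)\le2D(x/2)$.
\end{proof}

All three parts of \eqref{eq:standing} have now been used: nondegeneracy gives $\kappa>0$, finite variance gives $y_0$, and mean zero turns the truncated means into the small quantities $U$ and $D$.

\section{The comparison above the threshold}\label{sec:high}

\begin{proposition}\label{prop:high}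
For all $T$, all $n\ge0$ and all $x\ge y>y_0$,
\begin{equation}\label{eq:high}
p^n_T(x)\le\frac{8H(x)}{g(y)}\,p^n_T(y)\le\frac{16\,x}{y-y_0}\,p^n_T(y).
\end{equation}
\end{proposition}

\begin{proof}
The second inequality follows from \eqref{eq:linear}. We prove the first by induction on $n$, for all $T$ and all $x\ge y>y_0$ at once. By \eqref{eq:linear}, $R:=8H(x)/g(y)\ge8x/(2y)\ge1$. This settles $n=0$, where both probabilities equal $1$.

Let $n\ge1$ and $x\ge y>y_0$. Fix a child $w$ of the root and put $p=p^{n-1}_{T_w}$. The payments discussed in Section~\ref{sec:gH} are recorded by the function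
\[
\Psi(x')=8H(x')\ \ \text{if } x'\ge x/2,\qquad \Psi(x')=8x\ \ \text{if } x'<x/2 .
\]
We claim that
\begin{equation}\label{eq:psi}
g(y')\,p(x')\le\Psi(x')\,p(y')\qquad\text{for all real $x'$ and all $y'\le2y$.}
\end{equation}
If $y'\le y_0$ or $x'<0$, the left side is $0$. So let $y_0<y'\le2y$ and $x'\ge0$.
\begin{itemize}
\item Suppose $x'\ge y'$. By induction $g(y')p(x')\le8H(x')p(y')$. Here $8H(x')=\Psi(x')$ if $x'\ge x/2$, and $8H(x')\le16x'<8x=\Psi(x')$ if $x'<x/2$.
\item Suppose $x'<y'$. Then $p(x')\le p(y')$, and $g(y')\le2y'\le4y\le4x$. Here $4x\le8x'\le8H(x')=\Psi(x')$ if $x'\ge x/2$, and $4x\le8x=\Psi(x')$ if $x'<x/2$.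
\end{itemize}
This proves \eqref{eq:psi}. Let $X,X'$ be independent with law $\mu$. On the event $\{X'\le y\}$ we may apply \eqref{eq:psi} with $x'=x+X$ and $y'=y+X'$. Taking expectations and using independence,
\[
\mathbb E[g(y+X');X'\le y]\ \bar p(x)\le\mathbb E\,\Psi(x+X)\ \,\mathbb E[p(y+X');X'\le y].
\]
The first factor on the left is at least $g(y)$ by Lemma~\ref{lem:gH}(i). On the right,
\[
\mathbb E\,\Psi(x+X)=8\bigl\{\mathbb E[H(x+X);X\ge-x/2]+x\,\mathbb P(X<-x/2)\bigr\}\le8H(x)
\]
by Lemma~\ref{lem:gH}(ii), and the last factor is at most $\bar p(y)$. Thus $\bar p(x)\le R\,\bar p(y)$ for every child $w$, and \eqref{eq:rec} with Lemma~\ref{lem:prod} gives $p^n_T(x)\le R\,p^n_T(y)$.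
\end{proof}

\section{Lifting the walk over the threshold}\label{sec:lift}

Proposition~\ref{prop:high} says nothing about a walk that starts close to the barrier. The remedy is to insist that the first few increments along the surviving path be positive, which carries the walk above $y_0$. On a single path this costs a bounded factor, because a large first step only helps survival; Lemma~\ref{lem:prod} extends the bound to trees.

Fix $\delta>0$ with $q:=\mathbb P(X\ge\delta)>0$; note that $q<1$ since $\mathbb EX=0$. For $0\le j\le n$ and $s\ge0$, let $r^{n,j}_T(s)$ be the probability that some path to level $n$ in $T$ has $s+S(v_i)\ge0$ for $0\le i\le n$ and $X(v_i)\ge\delta$ for $1\le i\le j$.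

\begin{lemma}\label{lem:lift}
For all $T$, all $0\le j\le n$ and all $s\ge0$: $\ p^n_T(s)\le q^{-j}\,r^{n,j}_T(s)$.
\end{lemma}

\begin{proof}
We use induction on $j$; for $j=0$ the two probabilities coincide. Let $j\ge1$, let $w$ be a child of the root, and put $p=p^{n-1}_{T_w}$. Since $p$ is nondecreasing, $\mathbb E[p(s+X)\mid X<\delta]\le p(s+\delta)\le\mathbb E[p(s+X)\mid X\ge\delta]$, and $\bar p(s)$ is a weighted average of the two conditional means. Therefore, by the induction hypothesis,
\[
\bar p(s)\le q^{-1}\,\mathbb E[p(s+X);X\ge\delta]\le q^{-j}\,\mathbb E\bigl[r^{n-1,j-1}_{T_w}(s+X);X\ge\delta\bigr].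
\]
By independence of the subtrees, $r^{n,j}_T(s)=1-\prod_w\bigl(1-\mathbb E[r^{n-1,j-1}_{T_w}(s+X);X\ge\delta]\bigr)$. Compare with \eqref{eq:rec} and apply Lemma~\ref{lem:prod} with $R=q^{-j}$.
\end{proof}

Once the walk is high, Proposition~\ref{prop:high} lets us raise the barrier.

\begin{lemma}\label{lem:shift}
Let $d\ge0$ and let $m$ be an integer with $m\delta\ge2(d+y_0)$. For a tree $T$, $n\ge0$ and $s\ge0$, let $G$ be the event that some path to level $n$ in $T$ has $X(v_i)\ge\delta$ for $1\le i\le\min(m,n)$ and $s+S(v_i)\ge d$ for $m<i\le n$. Then $p^n_T(s)\le32\,q^{-m}\,\mathbb P(G)$.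
\end{lemma}

\begin{proof}
If $n\le m$, then $\mathbb P(G)=r^{n,n}_T(s)$, since a path with positive increments started at $s\ge0$ stays nonnegative, and Lemma~\ref{lem:lift} applies. Let $n>m$. Let $V$ be the random set of level-$m$ vertices whose $m$ increments from the root are all at least $\delta$, and put $x_v=s+S(v)\ge m\delta\ge 2(d+y_0)$ for $v\in V$. The set $V$ and the heights $x_v$ are $\mathcal F_m$-measurable, and the increments below distinct level-$m$ vertices are independent of one another and of $\mathcal F_m$. Hence
\[
r^{n,m}_T(s)=\mathbb E\Bigl[1-\prod_{v\in V}\bigl(1-p^{n-m}_{T_v}(x_v)\bigr)\Bigr],\qquad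
\mathbb P(G)=\mathbb E\Bigl[1-\prod_{v\in V}\bigl(1-p^{n-m}_{T_v}(x_v-d)\bigr)\Bigr].
\]
Since $x_v-d-y_0\ge x_v/2>0$, Proposition~\ref{prop:high} gives $p^{n-m}_{T_v}(x_v)\le32\,p^{n-m}_{T_v}(x_v-d)$. By Lemma~\ref{lem:prod}, $r^{n,m}_T(s)\le32\,\mathbb P(G)$, and Lemma~\ref{lem:lift} finishes the proof.
\end{proof}

\begin{proof}[Proof of inequality \eqref{eq:comp}]
Let $z_0=2y_0+2$. If $x\ge y\ge z_0$, then $y-y_0\ge y/2$ and $1+y\le2y$, so Proposition~\ref{prop:high} gives
\[
p^n_T(x)\le32\,\frac xy\,p^n_T(y)\le64\,\frac{1+x}{1+y}\,p^n_T(y).
\]
Now let $0\le y<z_0$ and $x\ge y$. Apply Lemma~\ref{lem:shift} with $s=d=z_0$. A path as in the definition of $G$ has $S(v_i)\ge0$ for all $i\le n$, so $\mathbb P(G)\le p^n_T(0)$ and $p^n_T(z_0)\le K'p^n_T(0)\le K'p^n_T(y)$, with $K'$ depending only on $\mu$. Put $x^*=\max(x,z_0)$. By monotonicity and Proposition~\ref{prop:high}, and since $z_0-y_0\ge1$,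
\[
p^n_T(x)\le p^n_T(x^*)\le16\,x^*p^n_T(z_0)\le16K'x^*\,p^n_T(y).
\]
As $x^*\le z_0(1+x)$ and $1+y\le1+z_0$, inequality \eqref{eq:comp} holds with $C=\max\{64,\,16K'z_0(1+z_0)\}$.
\end{proof}

\section{Raising the barrier: proof of Theorem~\ref{thm:main}}\label{sec:barrier}

Fix an integer $m$ with $m\delta\ge2(1+y_0)$, and put $K=32q^{-m}$. For a tree $T$ and $s\ge0$, let $\beta_T(s)$ be the probability that some ray of $T$ has $s+S(v_i)\ge0$ for all $i$, and let $\beta'_T(s)$ be the probability that some ray of $T$ has $s+S(v_i)\ge0$ for $i\le m$ and $s+S(v_i)\ge1$ for $i>m$. Then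
\begin{equation}\label{eq:beta}
\beta_T(s)\le K\,\beta'_T(s)\qquad\text{for all $T$ and all $s\ge0$.}
\end{equation}
Indeed, Lemma~\ref{lem:shift} with $d=1$ bounds $p^n_T(s)$ by $K$ times the probability that some path to level $n$ has $s+S(v_i)\ge0$ for $i\le m$ and $s+S(v_i)\ge1$ for $i>m$; let $n\to\infty$ and use \eqref{eq:konig} on both sides.

Raising the barrier by one unit thus costs at most a factor $K$. Repeating this infinitely often would cost everything, so a better bound is needed: raising the barrier \emph{late} costs almost nothing. The reason is that \eqref{eq:beta} is uniform in the tree and in the height, so it can be applied afresh below each level $N$, whatever happened above. On the event of survival one then has, at every level, a conditional chance of about $1/K$ or more to clear the higher barrier. The tool that makes this precise is L\'evy's zero--one law: if $B$ belongs to the $\sigma$-field generated by $\bigcup_N\mathcal F_N$, then $\mathbb P(B\mid\mathcal F_N)\to\mathbf 1_B$ almost surely. From now on the events $A(f)$ refer to the tree $\Gamma$.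

\begin{lemma}\label{lem:late}
Let $f$ be a barrier with $f(n)=\ell$ for all $n\ge n_0$, and let $f^N(n)=f(n)+\mathbf 1_{\{n>N\}}$. Then $\mathbb P(A(f^N))\uparrow\mathbb P(A(f))$ as $N\to\infty$.
\end{lemma}

\begin{proof}
Since $f\le f^{N+1}\le f^N$, the events $A(f^N)$ increase with $N$, and their union $Q$ is contained in $A(f)$. It suffices to show that $A(f)\setminus Q$ is a null set. Let $N\ge n_0$, and let $V_N$ be the set of level-$N$ vertices whose path from $\rho$ respects $f$; for these, $s_v:=S(v)-\ell\ge0$. From level $N$ on, $f$ equals $\ell$, while $f^{N+m}$ equals $\ell$ up to level $N+m$ and $\ell+1$ afterwards; up to level $N$ the two barriers agree. By independence of the subtrees below level $N$,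
\[
\mathbb P(A(f)\mid\mathcal F_N)=1-\prod_{v\in V_N}\bigl(1-\beta_{\Gamma_v}(s_v)\bigr),\qquad
\mathbb P(A(f^{N+m})\mid\mathcal F_N)=1-\prod_{v\in V_N}\bigl(1-\beta'_{\Gamma_v}(s_v)\bigr).
\]
By \eqref{eq:beta} and Lemma~\ref{lem:prod},
\[
\mathbb P(Q\mid\mathcal F_N)\ge\mathbb P(A(f^{N+m})\mid\mathcal F_N)\ge K^{-1}\,\mathbb P(A(f)\mid\mathcal F_N).
\]
Letting $N\to\infty$, L\'evy's law gives $\mathbf 1_Q\ge K^{-1}\mathbf 1_{A(f)}$ almost surely.
\end{proof}

Iterating the lemma with a summable sequence of losses produces a barrier that tends to infinity.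

\begin{lemma}\label{lem:stair}
For every $M\ge0$ and $\varepsilon>0$ there is a nondecreasing barrier $f\ge-M$ with $f(n)\to\infty$ and $\mathbb P(A(f))\ge\mathbb P(A(-M))-\varepsilon$.
\end{lemma}

\begin{proof}
We choose levels $N_0<N_1<\cdots$ inductively and put $f_j(n)=-M+\#\{i<j:N_i<n\}$, so that $f_0\equiv-M$ and $f_{j+1}=f_j^{N_j}$. Given $N_0,\dots,N_{j-1}$, the barrier $f_j$ is eventually equal to $-M+j$, so by Lemma~\ref{lem:late} there is a level $N_j$, larger than the earlier ones, with $\mathbb P(A(f_{j+1}))\ge\mathbb P(A(f_j))-\varepsilon2^{-j-1}$. Summing, $\mathbb P(A(f_j))\ge\mathbb P(A(-M))-\varepsilon$ for all $j$. Let $f(n)=-M+\#\{i:N_i<n\}$. It is nondecreasing, at least $-M$, and tends to infinity. For $n\le N_j$ only indices $i<j$ are counted, so $f=f_j$ on levels $n\le N_j$, and $A_{N_j}(f)\supset A(f_j)$. By \eqref{eq:konig}, $\mathbb P(A(f))=\lim_j\mathbb P(A_{N_j}(f))\ge\mathbb P(A(-M))-\varepsilon$.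
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A real sequence has $\liminf>-\infty$ exactly when it is bounded below, so the event in (a) is $\bigcup_{M\in\mathbb N}A(-M)$. If $S(v_n)-f(n)$ is bounded below and $f(n)\to\infty$, then $S(v_n)\to\infty$; thus (c) implies (b). An escaping ray is bounded below; thus (b) implies (a).

Assume (a). Then $\mathbb P(A(-M))>0$ for some $M$, and Lemma~\ref{lem:stair} gives a nondecreasing $f$ with $f(n)\to\infty$ and $\mathbb P(A(f))>0$. Let $\hat A=\bigcup_{a\in\mathbb N}A(f-a)$, the event that $S(v_n)-f(n)$ is bounded below along some ray. Kolmogorov's zero--one law states that, for a countable family of independent variables, an event that is measurable with respect to the variables outside $F$ for every finite set $F$ of indices has probability $0$ or $1$. Replacing the increments $X(v)$, $v\in F$, by $0$ changes every $S(u)$ by at most $\sum_{v\in F}|X(v)|$ and so does not affect the occurrence of $\hat A$; hence $\hat A$ is such an event. Since $\mathbb P(\hat A)\ge\mathbb P(A(f))>0$, we get $\mathbb P(\hat A)=1$, which is (c).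

For the last assertion, fix $M\ge0$ and let $f^{(i)}$ be the barrier of Lemma~\ref{lem:stair} for $\varepsilon=1/i$. The event $\bigcup_iA(f^{(i)})$ is contained in $A(-M)$ and has probability at least $\mathbb P(A(-M))-1/i$ for every $i$, so it equals $A(-M)$ up to a null set. On $A(f^{(i)})$ there is an escaping ray that stays at or above $-M$.
\end{proof}

\begin{remark}\label{rem:hyp}
Nondegeneracy and mean zero cannot be dropped. If $X=0$ almost surely, every ray bounces and none escapes; here \eqref{eq:comp} holds trivially, but no lifting is possible. Next let $\mathbb P(X=0)=\theta=1-\mathbb P(X=-1)$ with $1/2<\theta<1$, on the binary tree. The vertices with $S=0$ form a Galton--Watson process with mean offspring $2\theta>1$, so with positive probability, and by Kolmogorov's law almost surely, $S$ is eventually constant along some ray. Such a ray bounces, and no ray escapes because $S$ never increases. The comparison fails as well: on a single path $p^n_T(0)=\theta^n$ and $p^n_T(1)=\theta^n+n\theta^{n-1}(1-\theta)$, and the ratio is unbounded in $n$.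
\end{remark}

\section{A single walk}\label{sec:one}

Let $S_n=X_1+\dots+X_n$ be an ordinary walk with increment law $\mu$, let $\tau=\min\{i:S_i<0\}$, and let $\pi_n(x)=\mathbb P(x+S_i\ge0\text{ for }0\le i\le n)$. Thus $\pi_n=p^n_T$ when $T$ is a single infinite path, $\pi_n(x)$ is nonincreasing in $n$, and $\pi_n(0)=\mathbb P(\tau>n)$. Kolmogorov's maximal inequality $\mathbb P(\max_{i\le n}|S_i|\ge\lambda)\le n\sigma^2/\lambda^2$ gives
\begin{equation}\label{eq:kolm}
\pi_n(x)\ge\tfrac12\qquad\text{whenever } x>0 \text{ and } x^2\ge2\sigma^2n .
\end{equation}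
The upper bound in part (i) below is classical (Spitzer; see \cite[XII.7 and XVIII.5]{Feller}). We include a short derivation from \eqref{eq:comp}.

\begin{lemma}\label{lem:onewalk}
There are constants $0<c_1\le C_1<\infty$, depending only on $\mu$, such that for all $n\ge1$ and $x\ge0$:
\begin{enumerate}
\item[(i)] $c_1n^{-1/2}\le\pi_n(0)\le C_1n^{-1/2}$;
\item[(ii)] $\pi_n(x)\le C_1(1+x)\,n^{-1/2}$;
\item[(iii)] $\mathbb E[(1+S_n)^2;\tau>n]\le C_1n^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:kolm} and \eqref{eq:comp}, $\frac12\le\pi_n(\sigma\sqrt{2n})\le C(1+\sigma\sqrt{2n})\,\pi_n(0)$, which is the lower bound. For the upper bound let $b_0=1$ and $b_k=\mathbb P(S_1<0,\dots,S_k<0)$. The variable $-X$ also satisfies \eqref{eq:standing}, so the lower bound applies to the walk $-S_n$. Since $b_k\ge\mathbb P(X<0)\,\mathbb P(S_i\le0\text{ for }i\le k-1)$, there is $c'>0$ with $b_k\ge c'k^{-1/2}$ for $k\ge1$. Let $J$ be the first index at which $\min_{0\le i\le n}S_i$ is attained. Then $J=k$ means that $S_k-S_{k-j}<0$ for $1\le j\le k$ and $S_i-S_k\ge0$ for $k\le i\le n$. These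 two events are independent. The first has probability $b_k$, because $(X_k,\dots,X_1)$ has the same law as $(X_1,\dots,X_k)$, and the second has probability $\pi_{n-k}(0)\ge\pi_n(0)$. Therefore
\[
1=\sum_{k=0}^n b_k\,\pi_{n-k}(0)\ge\pi_n(0)\sum_{k=1}^n c'k^{-1/2}\ge c'\sqrt n\,\pi_n(0).
\]

(ii) Combine \eqref{eq:comp} for $y=0$ with the upper bound in (i).

(iii) The process $S_k^2-\sigma^2k$ is a martingale and $\min(n,\tau)$ is a bounded stopping time, so
\[
\mathbb E[S_n^2;\tau>n]\le\mathbb E\,S_{\min(n,\tau)}^2=\sigma^2\,\mathbb E\min(n,\tau)=\sigma^2\sum_{i=0}^{n-1}\pi_i(0).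
\]
By (i) and $\sum_{i=1}^{n-1}i^{-1/2}\le2\sqrt n$, the sum is at most a constant times $\sqrt n$. Now use $(1+S_n)^2\le2+2S_n^2$, and take for $C_1$ the largest of the three constants.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}, completed]
It remains to show sharpness. Let $x\ge\max(1,\sigma\sqrt2)$ and $n=\lfloor x^2/(2\sigma^2)\rfloor\ge1$. Then $n\ge x^2/(4\sigma^2)$, so by \eqref{eq:kolm} and Lemma~\ref{lem:onewalk}(i)
\[
\frac{\pi_n(x)}{\pi_n(0)}\ge\frac{\sqrt n}{2C_1}\ge\frac{x}{4\sigma C_1}\ge\frac{1+x}{8\sigma C_1}.\qedhere
\]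
\end{proof}

\section{Escaping without bouncing: proof of Theorem~\ref{thm:converse}}\label{sec:converse}

A single path survives $n$ steps with probability of order $n^{-1/2}$. To bounce, it must survive about $n$ steps, return to a bounded window, and survive about $n$ further steps from there, which has probability at most of order $n^{-1/2}\cdot n^{-1/2}=n^{-1}$. A tree with about $n^\alpha$ vertices at level $n$, where $\frac12<\alpha<1$, should therefore be large enough for the first task and too small for the second.

Fix $\alpha\in(\frac12,1)$ and let $n_i=\lceil2^{i/\alpha}\rceil$ for $i\ge1$. These integers are distinct, since $2^{(i+1)/\alpha}-2^{i/\alpha}>2^{i/\alpha}>1$, and $n_i\le2\cdot2^{i/\alpha}$. Let $\Gamma$ be the tree in which every vertex at one of the levels $n_i$ has two children and every other vertex has one child. Let $L_n$ be the number of vertices at level $n$. Then $L_n=2^{\#\{i\,:\,n_i<n\}}$, and $n_i<n$ holds exactly when $2^{i/\alpha}\le n-1$, that is, $i\le\alpha\log_2(n-1)$. Hence, for $n\ge2$,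
\begin{equation}\label{eq:level}
\tfrac14n^\alpha\le\tfrac12(n-1)^\alpha\le L_n\le n^\alpha .
\end{equation}

\subsection*{Escaping rays exist}
By Theorem~\ref{thm:main} it suffices to show that $\mathbb P(A(0))>0$, and for this we use the second moment method. Let $n\ge2$, and let $Z_n$ be the number of level-$n$ vertices whose path from $\rho$ stays nonnegative. By Lemma~\ref{lem:onewalk}(i), $(\mathbb EZ_n)^2=L_n^2\pi_n(0)^2\ge c_1^2L_n^2/n$.

Two distinct level-$n$ vertices have their last common ancestor at some level $n_i<n$. Level $n_i+1$ has $2^i$ vertices, each with $L_n2^{-i}$ descendants at level $n$; so for each level-$n$ vertex there are $L_n2^{-i}$ partners that separate from it at level $n_i$, and there are $L_n^22^{-i}$ such ordered pairs. Two paths that separate at level $k$ evolve independently given their common part, so both stay nonnegative with probability $w_n(k)=\mathbb E[\pi_{n-k}(S_k)^2;\tau>k]$. Therefore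
\[
\mathbb EZ_n^2=L_n\pi_n(0)+L_n^2\sum_{i:\,n_i<n}2^{-i}w_n(n_i).
\]
We bound each contribution by a constant times $L_n^2/n$.
\begin{itemize}
\item \emph{Early separation, $n_i\le n/2$.} By parts (ii) and (iii) of Lemma~\ref{lem:onewalk}, for $1\le k\le n/2$,
\[
w_n(k)\le\frac{C_1^2}{n-k}\,\mathbb E[(1+S_k)^2;\tau>k]\le\frac{2C_1^3\sqrt k}{n}.
\]
As $\sqrt{n_i}\le\sqrt2\cdot2^{i/(2\alpha)}$, these terms of the sum total at most $\frac{3C_1^3}n\sum_{i\ge1}2^{-i(1-1/(2\alpha))}$, and the series converges because $\alpha>\frac12$.
\item \emph{Late separation, $n/2<n_i<n$.} If both paths survive then one does, so $w_n(n_i)\le\pi_n(0)\le C_1n^{-1/2}$. If $i_0$ is the least $i$ with $n_i>n/2$, then $2^{i_0/\alpha}>n/4$, so $\sum_{i\ge i_0}2^{-i}\le2(4/n)^\alpha\le8n^{-\alpha}$. These terms total at most $8C_1n^{-\alpha-1/2}\le8C_1/n$.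
\item \emph{The diagonal.} By \eqref{eq:level}, $L_n\pi_n(0)\le L_n^2\cdot4n^{-\alpha}\cdot C_1n^{-1/2}\le4C_1L_n^2/n$.
\end{itemize}
So $\mathbb EZ_n^2\le C_2(\mathbb EZ_n)^2$ with $C_2$ independent of $n$. The Cauchy--Schwarz inequality $(\mathbb EZ_n)^2\le\mathbb EZ_n^2\ \mathbb P(Z_n>0)$ gives $\mathbb P(Z_n>0)\ge1/C_2$. Since $\{Z_n>0\}=A_n(0)$, \eqref{eq:konig} yields $\mathbb P(A(0))\ge1/C_2>0$.

\subsection*{Bouncing rays do not exist}
For integers $M\ge1$ and $j\ge0$, let $B_{M,j}$ be the event that some path to level $2^{j+2}$ has $S(v_i)\ge-M$ for all $i\le2^{j+2}$ and $S(v_i)\le M$ for some $i$ with $2^j\le i<2^{j+1}$. Consider one such path, and let $\eta$ be the first $i\ge2^j$ with $S_i\le M$, a stopping time. The event requires that the walk stay at or above $-M$ up to time $2^j$, that $\eta<2^{j+1}$, and that from height $S_\eta+M\le2M$ above the barrier the walk survive $2^{j+2}-\eta>2^{j+1}$ further steps. By the strong Markov property at $\eta$ and Lemma~\ref{lem:onewalk}(ii), its probability is at most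
\[
\pi_{2^j}(M)\,\pi_{2^{j+1}}(2M)\le C_1^2(1+M)(1+2M)\,2^{-j}.
\]
There are $L_{2^{j+2}}\le4\cdot2^{j\alpha}$ paths, so $\mathbb P(B_{M,j})\le4C_1^2(1+M)(1+2M)\,2^{-j(1-\alpha)}$, which is summable in $j$ because $\alpha<1$. By the Borel--Cantelli lemma, almost surely, for every $M$ only finitely many of the events $B_{M,j}$ occur. Along a bouncing ray, $S(v_i)$ is bounded below and has a finite $\liminf$, so for some integer $M$ we have $S(v_i)\ge-M$ for all $i$ and $S(v_i)\le M$ for infinitely many $i$. These $i$ lie in infinitely many of the intervals $[2^j,2^{j+1})$, and for each such $j$ the initial segment of the ray realizes $B_{M,j}$. Hence almost surely there is no bouncing ray, and Theorem~\ref{thm:converse} is proved.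

\begin{thebibliography}{9}

\bibitem{Feller}
Feller, \emph{An Introduction to Probability Theory}, Vol.~II.

\bibitem{Pemantle}
Robin Pemantle, \emph{Tree-indexed processes}, arXiv:math/0404100 (2004).

\bibitem{PP}
Pemantle and Peres, 1995.

\end{thebibliography}
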